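# Heights of divisors of $x^n-1$: a product of four primes where neither parity product is extremal

## 1. Cyclotomic polynomials, heights, and the two parity products

**Definition 1 (cyclotomic polynomial).** For a positive integer $n$,
$$\Phi_n(x)=\prod_{\substack{1\le a\le n\\ (a,n)=1}}\left(x-e^{2\pi i a/n}\right).$$

Recall that $\Phi_n\in\mathbb Z[x]$, that $\Phi_n$ is irreducible over $\mathbb Q$, and that $x^n-1=\prod_{d\mid n}\Phi_d(x)$. Hence the divisors of $x^n-1$ in $\mathbb Z[x]$ are, up to sign, the products of distinct $\Phi_d$ with $d\mid n$.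

We shall use one more textbook identity. If $s$ is a prime not dividing $d$, then
$$\Phi_{ds}(x)=\Phi_d(x^s)/\Phi_d(x).$$
Indeed, if $\zeta$ has order $d$ or $ds$, then $\zeta^s$ has order $d$. So $\Phi_d$ and $\Phi_{ds}$ both divide $\Phi_d(x^s)$; they are coprime and monic, and the degrees match because $\varphi(d)+\varphi(ds)=s\varphi(d)$. In particular, $\Phi_{ds}(1)=1$ as soon as $\Phi_d(1)\ne0$. Since $\Phi_p(1)=p$ for a prime $p$, it follows that $\Phi_{pq}(1)=\Phi_{pqr}(1)=1$ for distinct primes $p,q,r$.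

Example: $\Phi_1=x-1$, $\Phi_2=x+1$, $\Phi_3=x^2+x+1$, and $\Phi_6=\Phi_2(x^3)/\Phi_2(x)=(x^3+1)/(x+1)=x^2-x+1$.

**Definition 2 (height).** The height $H(f)$ of $f\in\mathbb Z[x]$ is the largest absolute value of a coefficient of $f$.

Example: $H(x^3-2x^2+2x-1)=2$.

**Definition 3 (maximal height).** $B(n)=\max\{H(f): f\mid x^n-1,\ f\in\mathbb Z[x]\}$.

Example: for a prime $p$ the divisors of $x^p-1$ are, up to sign, $1$, $x-1$, $\Phi_p=1+x+\dots+x^{p-1}$ and $x^p-1$. All have height $1$, so $B(p)=1$.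

**Definition 4 (parity products).** Let $\omega(d)$ be the number of distinct primes dividing $d$, so $\omega(1)=0$. For square-free $n>1$ put
$$E_n=\prod_{d\mid n,\ \omega(d)\ \text{even}}\Phi_d,\qquad O_n=\prod_{d\mid n,\ \omega(d)\ \text{odd}}\Phi_d,\qquad E_n'=\frac{E_n}{\Phi_1}=\frac{E_n}{x-1}.$$

All three divide $x^n-1$ in $\mathbb Z[x]$, and $E_nO_n=x^n-1$.

Example: for $n=6$,
$$E_6=\Phi_1\Phi_6=x^3-2x^2+2x-1,\qquad O_6=\Phi_2\Phi_3=x^3+2x^2+2x+1,\qquad E_6'=\Phi_6=x^2-x+1,$$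
with heights $2$, $2$ and $1$. For four primes, $E'_{pqrs}=\Phi_{pq}\Phi_{pr}\Phi_{ps}\Phi_{qr}\Phi_{qs}\Phi_{rs}\Phi_{pqrs}$.

## 2. The parity conjecture, and the cases of one and two primes

The paper of Nathan C. Ryan, Bryan C. Ward and Ryan Ward, "Some conjectures on the maximal height of divisors of $x^n-1$", arXiv:1009.5970 (2010), contains the following.

**Conjecture.** Let $n=p_1\cdots p_t$ be square-free. Then $B(n)=H(E_n)$ or $B(n)=H(O_n)$.

In words: among all $2^{2^t}$ products of cyclotomic factors of $x^n-1$, is one of the two products that sort the divisors by parity always of maximal height? We are to prove or disprove this for all $t\ge1$.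

For $t=1$ it holds: $B(p)=1=H(E_p)=H(O_p)$.

For $t=2$, let $p<q$ be primes. We go through all products of $\Phi_1,\Phi_p,\Phi_q,\Phi_{pq}$.

First, $\Phi_{pq}$ has coefficients in $\{0,\pm1\}$. We have
$$\Phi_{pq}=(1-x)\,\frac{1-x^{pq}}{(1-x^p)(1-x^q)},$$
and modulo $x^{pq}$ this is $(1-x)\sum_k \varrho(k)x^k$, where $\varrho(k)$ counts the representations $k=\alpha p+\beta q$ with $\alpha,\beta\ge0$. Two representations of the same $k$ have values of $\alpha$ differing by a multiple of $q$, so $\varrho(k)\le1$ for $k<pq$. As $\deg\Phi_{pq}<pq$, the coefficients are the differences $\varrho(k)-\varrho(k-1)$.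

Now the heights.

* The products $1,\Phi_1,\Phi_p,\Phi_q,\Phi_{pq}$, $\Phi_1\Phi_p=x^p-1$, $\Phi_1\Phi_q=x^q-1$, $\Phi_p\Phi_{pq}=\Phi_p(x^q)$, $\Phi_q\Phi_{pq}=\Phi_q(x^p)$ have height $1$.
* So do $\Phi_1\Phi_p\Phi_q=(x^p-1)(1+\dots+x^{q-1})$, $\Phi_1\Phi_p\Phi_{pq}=(x-1)\Phi_p(x^q)$, $\Phi_1\Phi_q\Phi_{pq}=(x-1)\Phi_q(x^p)$, $\Phi_p\Phi_q\Phi_{pq}=(x^{pq}-1)/(x-1)$ and $x^{pq}-1$.
* $E_{pq}=(x-1)\Phi_{pq}$ has height at most $2$. Since $\varrho(0)=1$ and $\varrho(1)=0$, it starts $-1+2x+\cdots$, so its height is exactly $2$.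
* $O_{pq}=\Phi_p\Phi_q=(1+\dots+x^{p-1})(1+\dots+x^{q-1})$ has height $p$.

So $B(pq)=p=\min\{p,q\}=H(O_{pq})$, and the conjecture holds for $t=2$. Removing $\Phi_1$ from $E_{pq}$ made the height smaller here. For four well-chosen primes the effect is the opposite.

## 3. Dividing by $x-1$ can multiply the height by a large factor

**Theorem 1.** There is an absolute constant $c>0$, and for every prime $p\ge5$ a number $q_0(p)\ge p$, such that the following holds. Put $a=(p+1)/2$ and let $q,r,s$ be primes with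
$$q>q_0(p),\ q\equiv-1\ (p);\qquad r>q,\ r\equiv1\ (p),\ r\equiv p\ (q);\qquad s\ge2pqr,\ s\equiv1\ (p),\ s\equiv a\ (qr).\tag{$*$}$$
Then for $n=pqrs$
$$B(n)\ \ge\ H(E_n')\ \ge\ c\,p\,\max\{H(E_n),H(O_n)\}.$$

Since $0<a<p<q<r$, the number $a$ is prime to $qr$. By the Chinese remainder theorem and Dirichlet's theorem on primes in progressions, such $q,r,s$ exist for every $p\ge 5$, and there are infinitely many choices. For instance, for $p=5$ we have $a=3$; the prime $q=19$ satisfies $q\equiv-1$ mod $5$; then $r\equiv1$ mod $5$ and $r\equiv5$ mod $19$ mean $r\equiv81$ mod $95$, and $r=271$ is such a prime; then $s\equiv1$ mod $5$ and $s\equiv3$ mod $5149$. (This illustrates only the congruences; nothing is claimed about $q_0(5)$.)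

**Corollary.** The conjecture is false. It fails for $t=4$, for infinitely many $n$, and $B(n)/\max\{H(E_n),H(O_n)\}$ is unbounded on products of four primes.

Indeed, for $p>1/c$ the height of $E_n'$ is strictly larger than both candidate heights, and we may let $p\to\infty$. The cases $t=3$ and $t\ge5$ are not decided here; they are not needed to refute the conjecture.

How would one compare these heights? The first thing to try is the unit circle. For $F$ of degree $D$,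
$$\frac1{D+1}\max_{|z|=1}|F(z)|\ \le\ H(F)\ \le\ \max_{|z|=1}|F(z)|,$$
by the triangle inequality and Cauchy's formula. All the values $|E_n(z)|$, $|O_n(z)|$, $|E_n'(z)|=|E_n(z)|/|z-1|$ are explicit. But the two bounds differ by the factor $D+1$. Since $\sum_{d\mid n}\varphi(d)=n$ and $\sum_{d\mid n}(-1)^{\omega(d)}\varphi(d)=(p-2)(q-2)(r-2)(s-2)$ for $n=pqrs$, we get $\deg E_n=\frac12\big(n+(p-2)(q-2)(r-2)(s-2)\big)\ge n/2\ge p^2q^2r^2$. A gain of size $p$ cannot be seen. Comparing coefficients directly, $E_n=(x-1)E_n'$ yields only $H(E_n)\le2H(E_n')$. We need the height of $E_n$ up to a factor independent of $p$.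

Here is what gets past this.

First, when $s\ge2pqr$, the coefficients of $E_n,O_n,E_n'$ come in long blocks, and each block is given by a sum over the $m$-th roots of unity only, $m=pqr$. So, up to an absolute constant, $H(E_n)$ and $H(O_n)$ are bounded by explicit double sums over two frequencies $N,K$ modulo $m$; and $H(E_n')$ is at least any single term of the sum for $E_n$ times the extra factor $1/|e^{2\pi iN/m}-1|$.

Second, the congruences $(*)$ are chosen so that, for $p$ fixed and $q\to\infty$, the sum for $E_n$ concentrates on pairs described by three small integers $(j,l,\kappa)$, with $N/m\to j/p$. The term $(1,1,-1)$ is, up to an absolute constant, as large as the whole sum, and there $1/|e^{2\pi iN/m}-1|$ is about $p/2\pi$.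

Third, for $O_n$ the same congruences force the candidate dominant frequencies into places where the relevant factor vanishes, so $H(O_n)$ is of smaller order.

## 4. From coefficients to sums over $m$-th roots of unity

**Notation.** From now on $p\ge5$, and $q,r,s$ satisfy $(*)$, with at least $q>p$. Put $m=pqr$, $e(x)=e^{2\pi ix}$, and
$$\sigma(x)=|e(x)-1|=2|\sin\pi x|.$$
With $\|x\|$ the distance from $x$ to the nearest integer, $4\|x\|\le\sigma(x)\le2\pi\|x\|$ (because $2t\le\sin\pi t\le\pi t$ on $[0,\frac12]$). Also $\sigma\le2$, and $\sigma(kx)\le k\,\sigma(x)$ for $k\in\mathbb N$, because $z^k-1=(z-1)(1+z+\dots+z^{k-1})$. For integers $N$ and $M\geq 1$ let $|N|_M$ be the distance from $N$ to the nearest multiple of $M$ (example: $|17|_5=2$). Then $\sigma(N/M)\ge4|N|_M/M$. The letter $C$ denotes absolute constants, $C_p$ constants depending on $p$ only, and so on; they may change from line to line. $\mu_m$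 is the group of $m$-th roots of unity.

Put $\mathcal E=E_m=\Phi_1\Phi_{pq}\Phi_{pr}\Phi_{qr}$ and $\mathcal O=O_m=\Phi_p\Phi_q\Phi_r\Phi_{pqr}$. Then $\mathcal E\mathcal O=x^m-1$; both factors are nonconstant, so both have degree $<m$. For an integer $N$ (a *frequency*, which matters only mod $m$) put
$$\eta(N)=|\mathcal E(e(N/m))|,\qquad\theta(N)=|\mathcal O(e(N/m))|.$$

**Definition 5 (parity of a frequency).** $N$ is *odd* if exactly $0$ or $2$ of the primes $p,q,r$ divide $N$, and *even* if exactly $1$ or $3$ of them do.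

Example: if the three primes were $3,5,7$, so $m=105$, then $N=1$ and $N=15$ are odd, while $N=3$ and $N=0$ are even. This is not the usual parity of an integer.

The order of $e(N/m)$ is the product of those primes among $p,q,r$ that do not divide $N$. So $N$ is odd exactly when this order has an odd number of prime factors, that is, when $e(N/m)$ is a root of $\mathcal O$. Hence
$$\eta(N)\ne0\iff N\text{ odd},\qquad\theta(N)\ne0\iff N\text{ even}.$$
Since $s$ is prime to $m$, $sN$ has the parity of $N$. We call $N$ *generic* if none of $p,q,r$ divides it.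

**Proposition 2.** Put
$$S_E=\frac1{m^2}\sum_{N\text{ odd}}\sum_{K\text{ even}}\frac{\eta(N)^2\theta(K)}{\sigma((K-sN)/m)},\qquad S_O=\frac1{m^2}\sum_{N\text{ even}}\sum_{K\text{ odd}}\frac{\theta(N)^2\eta(K)}{\sigma((K-sN)/m)},$$
with $N,K$ running mod $m$. Then
$$H(E_n)\le4S_E,\qquad H(O_n)\le4S_O,\tag{1}$$
$$H(E_n')\ \ge\ \frac1{m^2}\,\frac{\eta(N)^2\theta(K)}{\sigma(N/m)\,\sigma((K-sN)/m)}\qquad\text{for every odd }N\text{ and even }K.\tag{2}$$

No denominator vanishes: $K$ and $sN$ have different parity, so $K\not\equiv sN$ (mod $m$); and $N\not\equiv0$ (mod $m$) if $N$ is odd, because $0$ is even.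

**Step 1: write the three polynomials as quotients by $x^m-1$.** The identity $\Phi_{ds}(x)=\Phi_d(x^s)/\Phi_d(x)$ for $d\mid m$ gives $E_n=\mathcal E(x)\mathcal O(x^s)/\mathcal O(x)$, since the divisors $ds$ with $\omega(ds)$ even come from $\omega(d)$ odd. Likewise $O_n=\mathcal O(x)\mathcal E(x^s)/\mathcal E(x)$. With $\mathcal E\mathcal O=x^m-1$,
$$E_n=\frac{\mathcal E(x)^2\,\mathcal O(x^s)}{x^m-1},\quad O_n=\frac{\mathcal O(x)^2\,\mathcal E(x^s)}{x^m-1},\quad E_n'=\frac{\mathcal E(x)^2(x-1)^{-1}\,\mathcal O(x^s)}{x^m-1}.$$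
All have the form $F=U(x)h(x^s)/(x^m-1)$ with $U=\sum u_kx^k$ of degree $<2m$ and $h=\sum h_jx^j$ of degree $<m$.

**Step 2: the coefficients of $F$ come in blocks of length $s$.** Write $U/(1-x^m)=\sum_{k\ge0}b_kx^k$, so $b_k=\sum_{i\ge0}u_{k-im}$. Put $\bar u(k)=\sum_{k'\equiv k\,(m)}u_{k'}$. Since $\deg U<2m$, we have $b_k=\bar u(k)$ for $k\ge m$, $b_k=u_k$ for $0\le k<m$, and we set $b_k=0$ for $k<0$. For $J\ge0$ put
$$C_J(T)=\sum_{j\le J}h_j\,\bar u(T-sj),\qquad C_{-1}=0;$$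
$C_J(T)$ depends only on $T$ mod $m$. The coefficient of $x^T$ in $F$ is $F_T=-\sum_jh_jb_{T-sj}$. Let $T=sJ+k$ with $0\le k<s$. Terms with $j>J$ vanish. For $j<J$ the index is at least $s\ge2m$, so $b=\bar u$. For $j=J$ the index is $k$. Hence
$$F_T=\begin{cases}-C_J(T)&\text{if }k\ge m,\\-C_{J-1}(T)-h_Ju_k&\text{if }k<m.\end{cases}$$
The range $m\le k<2m\le s$ meets every residue class mod $m$, so every value $C_J(T)$ occurs up to sign as a coefficient. Therefore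
$$\max_{J,T}|C_J(T)|\ \le\ H(F)\ \le\ \max_{J,T}|C_J(T)|+H(h)H(U).\tag{3}$$

Here is a check with one prime in place of three: take $m=3$, $s=7$, $U=(x-1)^2$, $h=\Phi_3$, so $F=E_{21}$. Then $\bar u=(1,-2,1)$ on the residues $0,1,2$; $C_0=(1,-2,1)$, $C_1=(2,-1,-1)$ and $C_2=0$. For $T=4$ (so $J=0$, $k=4$) we get $F_4=-C_0(1)=2$. Directly, $E_{21}=(x-1)\Phi_{21}$ with $\Phi_{21}=1-x+x^3-x^4+x^6-x^8+x^9-x^{11}+x^{12}$, and the coefficient of $x^4$ is $1-(-1)=2$.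

**Step 3: diagonalize in $T$.** Let $h_{\le J}(w)=\sum_{j\le J}h_jw^j$. Finite Fourier inversion gives $\bar u(k)=\frac1m\sum_{\zeta\in\mu_m}U(\zeta)\zeta^{-k}$, hence
$$C_J(T)=\frac1m\sum_{\zeta\in\mu_m}U(\zeta)\,h_{\le J}(\zeta^s)\,\zeta^{-T}.$$
So $\max_T|C_J(T)|\le\frac1m\sum_\zeta|U(\zeta)h_{\le J}(\zeta^s)|$. Conversely, $\frac1m\sum_{T(m)}C_J(T)\zeta^T=\frac1mU(\zeta)h_{\le J}(\zeta^s)$, and the left side is an average, so $\max_T|C_J(T)|\ge\frac1m|U(\zeta)h_{\le J}(\zeta^s)|$ for each single $\zeta$.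

In all three cases $U(\zeta)\ne0$ implies $h(\zeta)=0$: for $E_n$ and $O_n$ because exactly one of $\mathcal E,\mathcal O$ vanishes at $\zeta$; for $E_n'$ because a zero of $\mathcal E$ is a double zero of $\mathcal E^2$ and so still a zero of $U$. Then $h(\zeta^s)=0$ too, because $\zeta^s$ has the same order as $\zeta$.

**Step 4: bound truncations of $h$ at a zero $w\in\mu_m$ of $h$ from both sides.** For the upper bound, $h_j=\frac1m\sum_{\omega\in\mu_m}h(\omega)\omega^{-j}$ for $0\le j<m$. The term $\omega=w$ is zero, and $\big|\sum_{j\le J}(w/\omega)^j\big|\le2/|\omega-w|$ for $\omega\ne w$ (geometric series). So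
$$\max_J|h_{\le J}(w)|\le\frac2m\sum_{\omega\ne w}\frac{|h(\omega)|}{|\omega-w|}.\tag{4}$$
(For $J\ge m$ nothing new occurs.) For the lower bound put $S_j=h_{\le j}(w)$ and $z=\omega/w$. Since $S_{m-1}=h(w)=0$, partial summation gives
$$h(\omega)=\sum_{j=0}^{m-1}(S_j-S_{j-1})z^j=\sum_{j\le m-2}S_j(z^j-z^{j+1}),$$
and $|z^j-z^{j+1}|=|\omega-w|$. Hence
$$\max_J|h_{\le J}(w)|\ge\frac{|h(\omega)|}{m\,|\omega-w|}\qquad(\omega\in\mu_m\setminus\{w\}).\tag{5}$$

**Step 5: assemble.** Write $\zeta=e(N/m)$, $\omega=e(K/m)$, $w=\zeta^s$; then $|\omega-w|=\sigma((K-sN)/m)$. For $E_n'$ we have $|U(\zeta)|=\eta(N)^2/\sigma(N/m)$ for odd $N$. The left half of (3), Step 3 and (5) give (2).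

For $E_n$, Step 3 and (4) give $\max|C_J(T)|\le2S_E$. It remains to bound $H(h)H(U)=H(\mathcal O)H(\mathcal E^2)$. Fourier inversion gives $H(\mathcal O)\le\frac1m\sum_K\theta(K)$. A coefficient of $\mathcal E^2$ is $\sum_i\mathcal E_i\mathcal E_{k-i}$, which by Cauchy–Schwarz is at most $\sum_i\mathcal E_i^2$ in absolute value; by Parseval, as $\deg\mathcal E<m$, this equals $\frac1m\sum_N\eta(N)^2$. Since $1\le2/\sigma$, we get $H(\mathcal O)H(\mathcal E^2)\le2S_E$, and (3) gives $H(E_n)\le4S_E$. For $O_n$ exchange $\mathcal E$ and $\mathcal O$. $\square$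

## 5. How large $|\mathcal E|$ and $|\mathcal O|$ are at the $m$-th roots of unity

**Step 1: exact formulas.** From $\Phi_{pq}=\frac{(x^{pq}-1)(x-1)}{(x^p-1)(x^q-1)}$ and its analogues,
$$\mathcal E=(x-1)^4\,\frac{(x^{pq}-1)(x^{pr}-1)(x^{qr}-1)}{(x^p-1)^2(x^q-1)^2(x^r-1)^2}.$$
At $x=e(N/m)$ we have $x^{pq}=e(N/r)$, $x^p=e(N/qr)$, and so on. So for generic $N$
$$\eta(N)=\frac{\sigma(\frac Nm)^4\,\sigma(\frac Nr)\,\sigma(\frac Nq)\,\sigma(\frac Np)}{\sigma(\frac N{qr})^2\,\sigma(\frac N{pr})^2\,\sigma(\frac N{pq})^2}.\tag{6}$$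
If $e(N/m)$ has order $p$ (that is, $q,r\mid N$, $p\nmid N$), then $x^p-1,x^{pq}-1,x^{pr}-1$ vanish there and $(x^{pq}-1)(x^{pr}-1)/(x^p-1)^2\to qr$. The orders $q,r$ are similar. So for order $p,q,r$ respectively, $\eta(N)$ equals
$$\frac{qr\,\sigma(\frac Nm)^4\sigma(\frac Np)}{\sigma(\frac N{pr})^2\sigma(\frac N{pq})^2},\qquad\frac{pr\,\sigma(\frac Nm)^4\sigma(\frac Nq)}{\sigma(\frac N{qr})^2\sigma(\frac N{pq})^2},\qquad\frac{pq\,\sigma(\frac Nm)^4\sigma(\frac Nr)}{\sigma(\frac N{qr})^2\sigma(\frac N{pr})^2}.\tag{7}$$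

For $\ell\in\{p,q,r\}$ let $\tau_\ell(K)=1/\sigma(K/\ell)$ if $\ell\nmid K$, and $\tau_\ell(K)=\ell$ if $\ell\mid K$ (example: $\tau_5(10)=5$ and $\tau_5(1)=1/(2\sin36^\circ)$). Then
$$\tau_\ell(K)\le\frac{\ell}{1+|K|_\ell},$$
with equality if $\ell\mid K$, and otherwise because $1/\sigma(K/\ell)\le\ell/(4|K|_\ell)$ and $4x\ge1+x$ for $x\ge1$. Now take $K$ even and $K\not\equiv0$ (mod $m$). Exactly one $\ell$ divides $K$, and in $\mathcal O=(x^m-1)/\mathcal E$ the quotient $(x^m-1)/(x^{m/\ell}-1)$ tends to $\ell$. So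
$$\theta(K)=\sigma(\tfrac K{qr})^2\,\sigma(\tfrac K{pr})^2\,\sigma(\tfrac K{pq})^2\,\sigma(\tfrac Km)^{-4}\,\tau_p(K)\,\tau_q(K)\,\tau_r(K),\tag{8}$$
and $\theta(0)=\Phi_p(1)\Phi_q(1)\Phi_r(1)\Phi_{pqr}(1)=pqr$.

**Lemma 3.** Let $X=X(K)=|K|_m$ and
$$\alpha(K)=\frac{\min(1,(r/X)^2)}{(1+|K|_q)(1+|K|_r)},$$
where the minimum is $1$ if $X=0$. For even $K$, $\theta(K)\le4p^5q^3r\,\alpha(K)$.

*Proof.* For $K\equiv0$ the claim is $pqr\le4p^5q^3r$. Otherwise use (8) with four estimates: $\sigma(K/qr)^2\le p^2\sigma(K/m)^2$; $\sigma(K/pq)^2\le4$; $\tau_p\le p$ and $\tau_q\tau_r\le\frac{qr}{(1+|K|_q)(1+|K|_r)}$; and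
$$\sigma(\tfrac Km)^{-2}\sigma(\tfrac K{pr})^2\le\min\big(q^2,\,4\sigma(\tfrac Km)^{-2}\big)\le\min\big(q^2,\tfrac{m^2}{4X^2}\big)\le p^2q^2\min(1,r^2/X^2).$$
The product is $p^2\cdot4\cdot p\,qr\cdot p^2q^2=4p^5q^3r$ times $\alpha(K)$. $\square$

**Lemma 4.** Let $N$ be odd, $Y=Y(N)=|N|_{qr}$, and
$$\beta(N)=\frac{(r/Y)^2}{(1+|N|_{pq})(1+|N|_{pr})}\ \ (Y\ne0),\qquad\beta_0(N)=(1+Y)^{-3/4}.$$
(i) If $Y\ge r/2$, then $\eta(N)\le C_p\,\sigma(N/m)^4\,q^3r\,\beta(N)$.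
(ii) If $Y<r/2$, then $\eta(N)\le C_p\,q^{11/4}r\,\beta_0(N)$.

The point of (ii) is the exponent $11/4<3$: frequencies with $Y<r/2$ will be negligible.

*Proof.* For generic $N$, inserting $\sigma(N/r)\le p\,\sigma(N/pr)$ and $\sigma(N/q)\le p\,\sigma(N/pq)$ in (6) gives
$$\eta(N)\le p^2\sigma(\tfrac Nm)^4\,\sigma(\tfrac N{qr})^{-2}\,\sigma(\tfrac Np)\,\sigma(\tfrac N{pq})^{-1}\,\sigma(\tfrac N{pr})^{-1}.\tag{9}$$

**Step (i).** Here $Y\ge r/2$. For generic $N$ insert in (9) the bounds $\sigma(N/qr)\ge4Y/qr$, $\sigma(N/p)\le2$ and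
$$\sigma(\tfrac N{pq})^{-1}\le\frac{pq}{4|N|_{pq}}\le\frac{pq}{2(1+|N|_{pq})},\qquad\sigma(\tfrac N{pr})^{-1}\le\frac{pr}{2(1+|N|_{pr})}.$$
The powers are $(qr/Y)^2\cdot q\cdot r=q^3r\,(r/Y)^2$, as claimed. Order $p$ means $qr\mid N$, so $Y=0$, which is excluded. For order $q$ we have $|N|_{pr}=0$, and (7) with $\sigma(N/q)\le p\,\sigma(N/pq)$ gives
$$\eta(N)\le p^2r\,\sigma(\tfrac Nm)^4\Big(\frac{qr}{4Y}\Big)^2\sigma(\tfrac N{pq})^{-1}.$$
For order $r$ we have $|N|_{pq}=0$, and with $\sigma(N/r)\le p\,\sigma(N/pr)$,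
$$\eta(N)\le p^2q\,\sigma(\tfrac Nm)^4\Big(\frac{qr}{4Y}\Big)^2\sigma(\tfrac N{pr})^{-1}.$$
Here $N$ is not divisible by $pq$, respectively $pr$, so the same bounds for $\sigma(N/pq)^{-1}$, respectively $\sigma(N/pr)^{-1}$, finish the proof.

**Step (ii).** Write $N=qrb+y$ with $|y|=Y<r/2$. Order $q$ cannot occur: it means $r\mid N$, $q\nmid N$, so $Y$ is a nonzero multiple of $r$.

*Case $p\mid b$.* Then $N\equiv y$ (mod $m$). As $N$ is odd, $N\not\equiv0$, so $Y\ge1$, and order $p$ (which has $Y=0$) cannot occur. We have $\sigma(N/m)\le2\pi Y/m$, $\sigma(N/qr)\ge4Y/qr$, and $\sigma(N/pr)\ge4Y/pr$, the last because $Y<r/2<pr/2$. For generic $N$, (9) and $\sigma(N/pq)\ge4/pq$ give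
$$\eta(N)\le p^2\Big(\frac{2\pi Y}m\Big)^4\Big(\frac{qr}{4Y}\Big)^2\cdot2\cdot\frac{pq}4\cdot\frac{pr}{4Y}\le C\frac Y{qr}\le C.$$
For order $r$, the bound found in Step (i) gives
$$\eta(N)\le p^2q\Big(\frac{2\pi Y}m\Big)^4\Big(\frac{qr}{4Y}\Big)^2\frac{pr}{4Y}\le C\frac{Y}{pqr}\le C.$$
As $1+Y\le r$, we have $C\le C\,q^{11/4}r(1+Y)^{-3/4}$.

*Case $p\nmid b$.* Here $\frac N{pr}=\frac{qb}p+\frac y{pr}$ with $\|qb/p\|\ge1/p$ and $|y/pr|<\frac1{2p}$. So $\|N/pr\|\ge\frac1{2p}$ and $\sigma(N/pr)\ge2/p$.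

* Order $p$ ($y=0$). Also $\sigma(N/pq)=\sigma(rb/p)\ge4/p$, so $\eta(N)\le qr\cdot16\cdot2\cdot(\frac p2)^2(\frac p4)^2\le C_p\,qr$.
* Generic. Then $Y\ge1$, since $Y=0$ would mean $qr\mid N$. Write (6) as $\sigma(N/m)^4\le16$ times three factors, bounded by
$$\frac{\sigma(N/r)}{\sigma(N/pr)\sigma(N/qr)}\le\frac q{\sigma(N/pr)}\le\frac{pq}2,\qquad\frac{\sigma(N/q)}{\sigma(N/pq)\sigma(N/qr)}\le\frac p{\sigma(N/qr)}\le\frac{pqr}{4Y},$$
$$\frac{\sigma(N/p)}{\sigma(N/pq)\sigma(N/pr)}\le\frac{2}{\sigma(N/pq)}\cdot\frac p2=\frac p{\sigma(N/pq)}.$$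
So $\eta(N)\le2p^3q^2r/(Y\,\sigma(N/pq))$. If $Y<q/2$, then $\frac N{pq}=\frac{rb}p+\frac y{pq}$ gives $\sigma(N/pq)\ge2/p$ and $\eta(N)\le p^4q^2r/Y$. If $Y\ge q/2$, then $\sigma(N/pq)\ge4/pq$ and $\eta(N)\le\frac12p^4q^3r/Y$, where $Y^{-1}\le(2/q)^{1/4}Y^{-3/4}$.
* Order $r$. Then $\frac N{pq}=\frac{rb}p+\frac y{pq}$ is an integer while $\|rb/p\|\ge1/p$. So $|y/pq|\ge1/p$, that is, $Y\ge q$. By (7), with $\sigma(N/r)\le q\,\sigma(N/qr)$,
$$\eta(N)\le pq\cdot16\cdot\frac q{\sigma(N/qr)}\cdot\frac{p^2}4\le\frac{p^3q^3r}Y,\qquad Y^{-1}\le q^{-1/4}Y^{-3/4}.$$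

For $Y\ge1$ we have $Y^{-1}\le2(1+Y)^{-3/4}$ and $Y^{-3/4}\le2(1+Y)^{-3/4}$, so every case is at most $C_p\,q^{11/4}r(1+Y)^{-3/4}$. $\square$

## 6. Sums of the majorants and their tails

This section shows that the majorants $\alpha,\beta,\beta_0$ have bounded sums, and that almost all of each sum comes from a bounded set of parameters.

**Step 1: two basic sums.** For $\epsilon>1$ let $c_\epsilon=\sum_{t\in\mathbb Z}(1+|t|)^{-\epsilon}$. At most $M$ consecutive integers are distinct mod $M$, so the sum of $(1+|N|_M)^{-\epsilon}$ over them is at most $c_\epsilon$. For $\nu,\epsilon>1$ we claim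
$$\sum_{N(m)}\min(1,(\tfrac rX)^\nu)(1+|N|_r)^{-\epsilon}\le C_{\nu,\epsilon},\qquad\sum_{N(m),\,Y\ge r/2}(\tfrac rY)^\nu(1+|N|_{pr})^{-\epsilon}\le C_{\nu,\epsilon}\,p.\tag{10}$$
For the first, take representatives $|N|<m/2$, so $X=|N|$. For $u\ge0$ the set $X\in[ur,(u+1)r)$ consists of at most two blocks of at most $r$ consecutive integers. So the sum is at most $2c_\epsilon(1+\sum_{u\ge1}u^{-\nu})$. For the second, write $N=qrb+y$ uniquely with $b$ mod $p$ and $|y|<qr/2$, so $Y=|y|$. For each $b$ and each $u\ge1$ the set $Y\in[\frac{ur}2,\frac{(u+1)r}2)$ gives at most two blocks of at most $r\le pr$ consecutive integers, on which $(r/Y)^\nu\le(2/u)^\nu$. So the sum is at most $2p\,c_\epsilon2^\nu\sum_{u\ge1}u^{-\nu}$.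

**Step 2: the full sums.** Fix $K_0$ and put $\rho(K)=|K-K_0|_m^{-1}\le1$ for $K\not\equiv K_0$. Then $\sum_{K\ne K_0}\rho^x\le2\zeta(x)$ for $x>1$. We use $A^xB^y\le A^{x+y}+B^{x+y}$ for $A,B,x,y>0$, which is clear by comparing with the larger of $A,B$.

**Lemma 5.** With constants independent of $K_0,q,r,s$,
$$\sum_N\alpha(N)^2\le C,\quad\sum_{Y\ge r/2}\beta(N)^2\le C_p,\quad\sum_{Y<r/2}\beta_0(N)^2\le C_p,\tag{11}$$
$$\sum_{K\ne K_0}\alpha(K)\rho(K)\le C,\quad\sum_{K\ne K_0,\,Y\ge r/2}\beta(K)\rho(K)\le C_p,\quad\sum_{K\ne K_0}\beta_0(K)\rho(K)\le C_p.\tag{12}$$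

*Proof.* In (11), drop the factors $(1+|N|_q)^{-2}$ and $(1+|N|_{pq})^{-2}$. The first two sums follow from (10) with $\nu=4$, $\epsilon=2$. Each residue mod $qr$ is taken $p$ times, so $\sum_N(1+Y)^{-3/2}\le p\,c_{3/2}$. In (12), again drop the factors involving $q$ and $pq$, and use three splittings. For $\alpha$: $(1+|K|_r)^{-1}\rho\le(1+|K|_r)^{-2}+\rho^2$ and $\min(1,(r/X)^2)\le1$. For $\beta$: $(1+|K|_{pr})^{-1}\rho\le(1+|K|_{pr})^{-2}+\rho^2$ and $(r/Y)^2\le4$. For $\beta_0$: $(1+Y)^{-3/4}\rho\le(1+Y)^{-7/4}+\rho^{7/4}$ and $\sum_N(1+Y)^{-7/4}\le p\,c_{7/4}$. The first terms are summed by (10) with $\nu=\epsilon=2$, respectively as just stated; the second by $\sum\rho^x\le2\zeta(x)$. $\square$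

**Step 3: the tails.**

**Lemma 6.** Let $L\ge1$.
(i) If the sum $\sum\alpha(N)^2$ is restricted to $|N|_r>L$ or $X>Lr$, or the sum $\sum\alpha(K)\rho(K)$ to $|K|_r>L$ or $X>Lr$ or $|K-K_0|_m>L$, it is at most $CL^{-1/2}$.
(ii) If the sum $\sum_{Y\ge r/2}\beta(N)^2$ is restricted to $|N|_{pr}>L$ or $|N|_{pq}>L$ or $Y>Lr$, or the sum $\sum_{Y\ge r/2}\beta(K)\rho(K)$ to $|K|_{pr}>L$ or $|K|_{pq}>L$ or $Y>Lr$ or $|K-K_0|_m>L$, it is at most $C_pL^{-1/2}$.

*Proof of (i).* Squares. If $|N|_r>L$, then $\alpha^2\le L^{-1/2}\min(1,(r/X)^4)(1+|N|_r)^{-3/2}$. If $X>Lr$, then $\alpha^2\le L^{-2}(r/X)^2(1+|N|_r)^{-2}$ with $r/X<1$. Apply (10).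

Products. If $|K|_r>L$, then
$$(1+|K|_r)^{-1}\rho\le L^{-1/2}(1+|K|_r)^{-1/2}\rho\le L^{-1/2}\{(1+|K|_r)^{-3/2}+\rho^{3/2}\}.$$
If $X>Lr$, then $(r/X)^2\le L^{-1/2}(r/X)^{3/2}$ with $r/X<1$, and $(1+|K|_r)^{-1}\rho\le(1+|K|_r)^{-2}+\rho^2$. If $|K-K_0|_m>L$, then $\rho\le L^{-1/2}\rho^{1/2}$ and
$$(1+|K|_r)^{-1}\rho\le L^{-1/2}(1+|K|_r)^{-1}\rho^{1/2}\le L^{-1/2}\{(1+|K|_r)^{-3/2}+\rho^{3/2}\}.$$
Multiply by $\min(1,(r/X)^2)$, in the middle case by $L^{-1/2}(r/X)^{3/2}$; apply (10) to the first terms and $\sum\rho^x\le2\zeta(x)$ to the second.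

*Proof of (ii).* Replace $|\cdot|_r$ by $|\cdot|_{pr}$ and $X$ by $Y$ in the estimates above. For squares: if $|N|_{pr}>L$, then $\beta^2\le L^{-1/2}(r/Y)^4(1+|N|_{pr})^{-3/2}$; if $Y>Lr$, then $\beta^2\le L^{-2}(r/Y)^2(1+|N|_{pr})^{-2}$. For products the three displays hold verbatim with $|K|_{pr}$ and $(r/Y)^2\le L^{-1/2}(r/Y)^{3/2}$. Sum the first terms by the second half of (10); in the terms with $\rho^x$ bound $(r/Y)^\nu\le2^\nu$. Finally, if $|\cdot|_{pq}>L$, then $(1+|\cdot|_{pq})^{-1}\le L^{-1}$, and the proof of Lemma 5 did not use this factor. $\square$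

**Step 4: where the surviving frequencies are.** From now on $p$ is fixed and $q\to\infty$. All limits, $\limsup$, $\liminf$, $o(\cdot)$ and $\sim$ are uniform in $r,s$ satisfying $(*)$; this is legitimate because $r>q$ and every error term below is bounded in terms of $p$, an integer parameter $L\ge1$, and $q$ only.

**Lemma 7.** Let $q$ be large in terms of $p$ and $L$.
(i) If $|N|_r\le L$ and $X(N)\le Lr$, then $N\equiv rj+l$ (mod $m$) with $|j|\le L+1$, $|l|\le L$.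
(ii) If $|N|_{pr}\le L$, $|N|_{pq}\le L$ and $r/2\le Y(N)\le Lr$, then there are integers $j\ne0$, $|j|\le L+1$, and $l$, $|l|\le L$, with
$$N\equiv r(q+1)j+l\ (\text{mod }m),\qquad N\equiv l\ (\text{mod }pr),\qquad N\equiv pj+l\ (\text{mod }pq).$$

*Proof.* (i) Take the representative with $|N|=X\le Lr$ and write $N=rj+l$ with $|l|=|N|_r\le L$. Then $|j|\le L+L/r\le L+1$.

(ii) Let $N\equiv l$ (mod $pr$) and $N\equiv i$ (mod $pq$) with $|l|,|i|\le L$, and $N\equiv qrb+y$ (mod $m$) with $|y|=Y$, so $\frac r2\le|y|\le Lr$. Then $y\equiv N\equiv l$ (mod $r$), so $y=rj+l$ with $|j|\le L+1$; as $|y|\ge r/2>L$, $j\ne0$. Mod $q$, $r\equiv p$ gives $i\equiv N\equiv pj+l$; both sides are bounded in terms of $p,L$, so $i=pj+l$ for $q$ large. Mod $p$, $l\equiv N\equiv rj+l+qrb$, so $r(qb+j)\equiv0$; since $q\equiv-1$, $b\equiv j$ (mod $p$). Hence $N\equiv rj+l+qrj$ (mod $m$). $\square$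

So the peaks of $\theta$ lie at $rj+l$, and the peaks of $\eta$ at $r(q+1)j+l$. The heights of $E_n$ and $O_n$ depend on whether multiplication by $s$ carries one kind of peak near the other.

## 7. $O_n$: the peaks that $s$ aligns have the wrong parity

**Proposition 8.** $H(O_n)=o(q^8r^2)$.

**Step 1: discard the negligible pairs.** In $S_O$ use $\sigma((K-sN)/m)\ge4|K-sN|_m/m$, Lemmas 3 and 4, and Lemma 5 with $K_0=sN$. The part with $Y(K)<r/2$ is at most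
$$C_pm^{-1}(q^3r)^2q^{11/4}r\sum_N\alpha(N)^2\sum_K\frac{\beta_0(K)}{|K-sN|_m}\le C_p\,q^{31/4}r^2.$$
The part with $Y(K)\ge r/2$ is at most $C_p\,q^8r^2\sum_N\alpha(N)^2\sum_K\beta(K)/|K-sN|_m$, since $\sigma(K/m)^4\le16$. By Lemmas 5 and 6, up to an error $C_pL^{-1/2}q^8r^2$, only pairs with
$$|N|_r\le L,\quad X(N)\le Lr,\quad|K|_{pr}\le L,\quad|K|_{pq}\le L,\quad\tfrac r2\le Y(K)\le Lr,\quad|K-sN|_m\le L$$
remain.

**Step 2: solve the congruences.** Let $q$ be large in terms of $p,L$. By Lemma 7,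
$$N\equiv rj+l,\qquad K\equiv r(q+1)j'+l'\pmod m,\qquad j'\ne0,$$
with $j,l,j',l'$ bounded in terms of $L$. Write $K\equiv sN+\kappa$ with $0<|\kappa|\le L$. Congruences mod $q$ or $r$ between integers bounded in terms of $p,L$ are equalities.

* Mod $r$ ($s\equiv a$): $l'=al+\kappa$.
* Mod $q$ ($r\equiv p$, $s\equiv a$): $pj'+l'=a(pj+l)+\kappa$. Subtracting, $j'=aj$; so $j\ne0$.
* Mod $p$ ($s\equiv r\equiv1$, $q+1\equiv0$): $l'\equiv j+l+\kappa$, so $(a-1)l\equiv j$. Since $2a\equiv1$, we have $a-1\equiv-a$, so $-al\equiv j$, and multiplying by $2$, $l\equiv-2j$ (mod $p$).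

**Step 3: the case $p\nmid j$ is impossible.** We have $N\equiv j+l\equiv-j\not\equiv0$ (mod $p$). If $r\mid N$, then $l=0$; if $q\mid N$, then $pj+l=0$; both contradict $l\equiv-2j\not\equiv0$ (mod $p$). So none of $p,q,r$ divides $N$, and $N$ is odd. But $N$ is even in $S_O$.

**Step 4: the case $p\mid j$ is negligible.** Then $p\mid j'$, so $qrj'\equiv0$ and $K\equiv rj'+l'$ (mod $m$), whence $\sigma(K/m)\le C_L/q$. By Lemma 4(i) and $\beta\le4$, $\eta(K)\le C_{p,L}\,q^{-1}r$. Such a pair is determined by $(j,l,\kappa)$, so there are at most $C_L$ of them; with $\theta(N)\le C_pq^3r$ they contribute at most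
$$C_{p,L}\,m^{-2}(q^3r)^2\,q^{-1}r\cdot m\le C_{p,L}\,q^4r^2.$$

Hence $\limsup S_O/(q^8r^2)\le C_pL^{-1/2}$ for every $L$, so the limit is $0$, and $H(O_n)\le4S_O$ gives the claim. $\square$

## 8. $E_n$: the aligned peaks and their exact weights

Lemmas 3 to 5 already show $H(E_n)\le C_p\,q^8r^2$ with an unspecified $C_p$. This does not help: we are after a factor $p$, and unknown powers of $p$ hide in $C_p$. So we compute the limit of each surviving term.

**Step 1: discard.** In $S_E$ the part with $Y(N)<r/2$ is at most $C_pm^{-1}(q^{11/4}r)^2q^3r\le C_p\,q^{15/2}r^2$, by Lemmas 3, 4(ii) and 5. The rest is at most $C_p\,q^8r^2\sum_N\beta(N)^2\sum_K\alpha(K)/|K-sN|_m$. By Lemma 6, up to an error $C_pL^{-1/2}q^8r^2$, only pairs with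
$$|N|_{pr}\le L,\quad|N|_{pq}\le L,\quad\tfrac r2\le Y(N)\le Lr,\quad|K|_r\le L,\quad X(K)\le Lr,\quad|K-sN|_m\le L$$
remain.

**Step 2: solve the congruences.** By Lemma 7, for $q$ large in terms of $p,L$,
$$N\equiv r(q+1)j+l\ (m),\quad N\equiv l\ (pr),\quad N\equiv i:=pj+l\ (pq),\quad j\ne0,\qquad K\equiv rj'+t\ (m).$$
Let $K\equiv sN+\kappa$ with $0<|\kappa|\le L$.

* Mod $r$: $t=al+\kappa$.
* Mod $q$: $pj'+t=ai+\kappa=apj+al+\kappa$, so $j'=aj$.
* Mod $p$: $j'+t\equiv l+\kappa$, that is, $aj+al\equiv l$. So $aj\equiv(1-a)l\equiv al$, and $l\equiv j$ (mod $p$).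

Hence $K\equiv a(rj+l)+\kappa$ (mod $m$). The triple $(j,l,\kappa)$ determines $N$ and $K$, so distinct pairs give distinct triples.

**Step 3: the case $p\mid j$ is negligible.** Then $p\mid l$ and $N\equiv rj+l$ (mod $m$), so $\sigma(N/m)\le C_L/q$ and, by Lemma 4(i), $\eta(N)\le C_{p,L}\,q^{-1}r$. These at most $C_L$ pairs contribute at most $C_{p,L}\,m^{-1}(q^{-1}r)^2q^3r\le C_{p,L}\,r^2$.

**Step 4: the limit of one term with $p\nmid j$.** For $x\in\mathbb Z$ put $\langle x\rangle=2\pi|x|$ if $x\ne0$, and $\langle0\rangle=1$.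

**Lemma 9.** Fix integers $j,l,\kappa$ with $p\nmid j$, $l\equiv j$ (mod $p$), $\kappa\ne0$, and put $i=l+pj$, $N=r(q+1)j+l$, $K=a(rj+l)+\kappa$. For $q$ large in terms of $p,j,l,\kappa$, the number $N$ is generic, $K-sN\equiv\kappa$ (mod $m$), and $K$ is even if and only if exactly one of the three conditions
$$p\mid l+\kappa,\qquad ai+\kappa=0,\qquad al+\kappa=0\tag{13}$$
holds. In that case, as $q\to\infty$,
$$\frac1{q^8r^2}\cdot\frac1{m^2}\frac{\eta(N)^2\theta(K)}{\sigma((K-sN)/m)}\ \to\ D(j,l,\kappa)=A_p\,G(j,l)\,v(j,l,\kappa),\tag{14}$$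
$$A_p=\frac{p^{11}}{(2\pi)^8\cdot4\pi^2a^2\cdot2\pi},\qquad G(j,l)=\frac{\sigma(\frac jp)^{10}\,\sigma(\frac{aj}p)^4}{j^6\,l^2\,i^2},\qquad v(j,l,\kappa)=\frac{\tau_p(l+\kappa)}{\langle ai+\kappa\rangle\,\langle al+\kappa\rangle\,|\kappa|}.$$

*Proof.* *Residues.* Since $q+1\equiv0$ (mod $p$), $N\equiv l$ (mod $pr$); since $r\equiv p$ (mod $q$), $N\equiv pj+l=i$ (mod $q$); and $i\equiv l\equiv N$ (mod $p$), so $N\equiv i$ (mod $pq$). As $l\equiv i\equiv j\not\equiv0$ (mod $p$), $l$ and $i$ are nonzero, and for $q$ large none of $p,q,r$ divides $N$. Next, mod $qr$, $sN\equiv a(r(q+1)j+l)\equiv a(rj+l)$; mod $p$, $sN\equiv l$ while $a(rj+l)\equiv a(j+l)\equiv2al\equiv l$. So $sN\equiv a(rj+l)$ and $K-sN\equiv\kappa$ (mod $m$).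

*Size of $\eta(N)$.* We have
$$\tfrac Nm=\tfrac jp+\tfrac j{pq}+\tfrac lm,\qquad\tfrac N{qr}=j+\tfrac jq+\tfrac l{qr},$$
so $\sigma(N/m)\to\sigma(j/p)\ne0$ and $\sigma(N/qr)\sim2\pi|j|/q$. From the residues,
$$\sigma(\tfrac Nr)\sim\tfrac{2\pi|l|}r,\quad\sigma(\tfrac Nq)\sim\tfrac{2\pi|i|}q,\quad\sigma(\tfrac N{pr})\sim\tfrac{2\pi|l|}{pr},\quad\sigma(\tfrac N{pq})\sim\tfrac{2\pi|i|}{pq},\quad\sigma(\tfrac Np)=\sigma(\tfrac lp)=\sigma(\tfrac jp).$$
Inserting this in (6),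
$$\eta(N)\sim q^3r\cdot\frac{p^4\,\sigma(j/p)^5}{(2\pi)^4\,j^2\,|l|\,|i|}.\tag{15}$$

*Parity of $K$.* We have $K\equiv aj+al+\kappa\equiv2al+\kappa\equiv l+\kappa$ (mod $p$), $K\equiv a(pj+l)+\kappa=ai+\kappa$ (mod $q$), and $K\equiv al+\kappa$ (mod $r$). For $q$ large, $q\mid K$ iff $ai+\kappa=0$, and $r\mid K$ iff $al+\kappa=0$. These two cannot both hold, since $i-l=pj\ne0$. So at most two of the primes divide $K$, and $K$ is even iff exactly one does.

*Size of $\theta(K)$.* We have $r\equiv p-q$ (mod $pq$): mod $p$ both sides are $1$, mod $q$ both are $p$. So, mod $1$,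
$$\tfrac K{pq}\equiv-\tfrac{aj}p+\tfrac{aj}q+\tfrac{al+\kappa}{pq},\qquad\tfrac K{pr}\equiv\tfrac{aj}p+\tfrac{al+\kappa}{pr},$$
and both $\sigma(K/pq)$ and $\sigma(K/pr)$ tend to $\sigma(aj/p)\ne0$. From $\frac Km=\frac{aj}{pq}+\frac{al+\kappa}m$ and $\frac K{qr}=\frac{aj}q+\frac{al+\kappa}{qr}$ we get $\sigma(K/m)\sim2\pi a|j|/(pq)$ and $\sigma(K/qr)\sim2\pi a|j|/q$. Finally $\tau_p(K)=\tau_p(l+\kappa)$, $\tau_q(K)\sim q/\langle ai+\kappa\rangle$ and $\tau_r(K)\sim r/\langle al+\kappa\rangle$; when the argument is $0$, these are the exact values $q$ and $r$. For even $K$, (8) gives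
$$\theta(K)\sim q^3r\cdot\frac{p^4\,\sigma(aj/p)^4}{4\pi^2a^2j^2}\cdot\frac{\tau_p(l+\kappa)}{\langle ai+\kappa\rangle\langle al+\kappa\rangle}.\tag{16}$$

*The term.* Since $\sigma(\kappa/m)\sim2\pi|\kappa|/m$, the prefactor is $\frac1{m^2}\cdot\frac m{2\pi|\kappa|}=\frac1{2\pi|\kappa|\,pqr}$. Multiplying by the square of (15) and by (16) gives $q^8r^2$ times (14). $\square$

**Step 5: sum up.** For fixed $L$ only finitely many triples occur. Let $q\to\infty$, then $L\to\infty$; as $D\ge0$,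
$$\limsup\frac{H(E_n)}{q^8r^2}\le4\limsup\frac{S_E}{q^8r^2}\le4\Lambda_p,\qquad\Lambda_p=\sum D(j,l,\kappa),\tag{17}$$
the sum over all integers $j,l,\kappa$ with $p\nmid j$, $l\equiv j$ (mod $p$), $\kappa\ne0$, such that exactly one condition in (13) holds.

## 9. $E_n'$: one aligned pair near the frequency $1/p$

Take $j=l=1$ and $\kappa=-1$ in Lemma 9, so $i=p+1$, $N=r(q+1)+1$, $K=a(r+1)-1$. The first condition in (13) holds, since $l+\kappa=0$. The other two fail: $ai+\kappa=a(p+1)-1\ne0$ and $al+\kappa=a-1\ne0$. So for $q$ large $N$ is generic, hence odd, $K$ is even, and (2) applies to this single pair. Its right side is the term in (14) divided by $\sigma(N/m)$, and $\sigma(N/m)\to\sigma(1/p)\le2\pi/p$. Therefore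
$$\liminf\frac{H(E_n')}{q^8r^2}\ \ge\ \frac{D_0}{\sigma(1/p)}\ \ge\ \frac p{2\pi}D_0,\qquad D_0:=D(1,1,-1)>0.\tag{18}$$
What remains is to show that the whole sum $\Lambda_p$ is no larger than this one term, up to an absolute constant.

## 10. The whole sum $\Lambda_p$ is comparable with the single term $D_0$

**Proposition 10.** $\Lambda_p\le C^*D_0$ with an absolute constant $C^*$.

**Step 1: a lower bound for $D_0$.** We have $\sigma(1/p)\ge4/p$, $\sigma(a/p)=2\sin\big(\frac\pi2+\frac\pi{2p}\big)=2\cos\frac\pi{2p}\ge\sqrt3$ and $i^2=(p+1)^2\le4p^2$, so $G(1,1)\ge(4/p)^{10}\cdot9/(4p^2)$. Moreover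
$$v(1,1,-1)=\frac p{4\pi^2(a(p+1)-1)(a-1)}\ge\frac1{4\pi^2p^2},$$
since $(a(p+1)-1)(a-1)\le\frac{(p+1)^2(p-1)}4\le p^3$. Hence $D_0\ge c_1\,A_p\,p^{-14}$ with $c_1>0$ absolute. It suffices to show
$$\sum_{j,l,\kappa}G(j,l)\,v(j,l,\kappa)\le C\,p^{-14}.\tag{19}$$

**Step 2: sum over $\kappa$ for fixed $j,l$.** Let $V(j,l)$ be the sum of $v(j,l,\kappa)$ over the admissible $\kappa$. Put $j_0=|j|_p=|l|_p$ and $j_1=|aj|_p=|al|_p$; both lie in $[1,p/2]$. Recall $p/2<a\le p$, $i-l=pj$, $i\equiv l$ and $1-a\equiv a$ (mod $p$). An admissible $\kappa$ is of one of three kinds.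

*$\kappa=-al$.* Then $|l+\kappa|_p=|(1-a)l|_p=j_1$, so $\tau_p(l+\kappa)\le p/(4j_1)$, and $|ai+\kappa|=ap|j|$. So
$$v\le C\,\frac p{j_1}\cdot\frac1{ap|j|\cdot a|l|}\le\frac C{p^2j_1|j||l|}.$$

*$\kappa=-ai$.* Again $|l+\kappa|_p=|(1-a)l|_p=j_1$, because $i\equiv l$, and $|al+\kappa|=ap|j|$. So $v\le\frac C{p^2j_1|j||i|}$.

*$\kappa\equiv-l$ (mod $p$).* Here $\tau_p=p$, so with $x_0=0$, $x_1=-al$, $x_2=-ai$,
$$v=\frac p{4\pi^2}\cdot\frac1{|\kappa-x_0||\kappa-x_1||\kappa-x_2|}.$$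
The distances of $x_0,x_1,x_2$ to the class $-l+p\mathbb Z$ are $\delta_0=|l|_p=j_0$ and $\delta_1=\delta_2=|(1-a)l|_p=j_1$. None is zero, so no $x_k$ lies in the class. The gaps are $|x_0-x_1|=a|l|$, $|x_0-x_2|=a|i|$, $|x_1-x_2|=ap|j|$. Let $\Pi_k=\prod_{k'\ne k}|x_k-x_{k'}|$, so
$$\Pi_0=a^2|li|,\qquad\Pi_1=a^2p|lj|,\qquad\Pi_2=a^2p|ij|.$$
If $x_k$ is a point nearest to $\kappa$, then for $k'\ne k$
$$|\kappa-x_{k'}|\ge\max\big(\tfrac12|x_k-x_{k'}|,\,|\kappa-x_k|\big)\ge\big(\tfrac12|x_k-x_{k'}|\big)^{3/4}|\kappa-x_k|^{1/4}.$$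
Exactly two $\kappa$ of the class satisfy $|\kappa-x_k|<p$, one on each side of $x_k$. For those nearest to $x_k$ the product $\prod_{k'}|\kappa-x_{k'}|$ (over all three points) is at least $\frac14\delta_k\Pi_k$. For each $u\ge1$ exactly two satisfy $|\kappa-x_k|\in[up,(u+1)p)$. For those nearest to $x_k$ the product is at least $(\Pi_k/4)^{3/4}|\kappa-x_k|^{1+1/2}\ge(\Pi_k/4)^{3/4}(up)^{3/2}$. Since $\sum u^{-3/2}$ converges,
$$\sum_{\kappa\equiv-l\,(p)}\frac1{\prod_k|\kappa-x_k|}\le C\sum_k\Big(\frac1{\delta_k\Pi_k}+p^{-3/2}\Pi_k^{-3/4}\Big).$$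

Multiply by $p$ and use $a>p/2$. The terms $\frac p{\delta_k\Pi_k}$ give $\frac1{pj_0|li|}$, $\frac1{p^2j_1|lj|}$, $\frac1{p^2j_1|ij|}$, up to constants. The terms $p^{-1/2}\Pi_k^{-3/4}$ give $p^{-2}|li|^{-3/4}$, $p^{-11/4}|lj|^{-3/4}$, $p^{-11/4}|ij|^{-3/4}$. Together with the first two kinds,
$$V\le C\Big\{\frac1{pj_0|li|}+\frac1{p^2j_1|j|}\Big(\frac1{|l|}+\frac1{|i|}\Big)+\frac{|li|^{-3/4}}{p^2}+\frac{|j|^{-3/4}}{p^{11/4}}\big(|l|^{-3/4}+|i|^{-3/4}\big)\Big\}.\tag{20}$$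

**Step 3: a lemma for the sum over $l$.** For $\epsilon>1$ and fixed $j$,
$$\sum_{l\equiv j\,(p)}|li|^{-\epsilon}\le C_\epsilon\,j_0^{-\epsilon}(p|j|)^{-\epsilon}.\tag{21}$$
Indeed $i-l=pj$ forces $\max(|l|,|i|)\ge p|j|/2$, so $|li|^{-\epsilon}\le(p|j|/2)^{-\epsilon}(|l|^{-\epsilon}+|i|^{-\epsilon})$. The values of $|l|$ for $l\equiv j$ are $j_0+up$ and $p-j_0+up$ ($u\ge0$), all at least $j_0(1+u)$. So $\sum_{l\equiv j}|l|^{-\epsilon}\le2\zeta(\epsilon)j_0^{-\epsilon}$. The same holds for $i$, which runs over the same class.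

**Step 4: sum over $l$ and $j$.** From $\sigma(x)\le2\pi\|x\|$,
$$G(j,l)\le C\Big(\frac{j_0}p\Big)^{10}\Big(\frac{j_1}p\Big)^4|j|^{-6}(li)^{-2}.$$
We use $|l|,|i|\ge1$, $j_0\le\min(|j|,p)$, $(j_1/p)^4\le1$ and $(j_1/p)^4/j_1\le1/p$. Multiply the four parts of (20) by this and apply (21) with $\epsilon=3$, $2$, $\frac{11}4$, $2$ respectively; in the second and fourth parts use $|l|^{-x}+|i|^{-x}\le2$. Up to absolute constants, the four parts of $\sum GV$ are at most the following, with $j$ running over the integers prime to $p$.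

1. $\displaystyle\sum_jp^{-11}j_0^9|j|^{-6}\cdot j_0^{-3}(p|j|)^{-3}=p^{-14}\sum_jj_0^6|j|^{-9}\le p^{-14}\sum_j|j|^{-3}$.
2. $\displaystyle\sum_jp^{-13}j_0^{10}|j|^{-7}\cdot j_0^{-2}(p|j|)^{-2}=p^{-15}\sum_jj_0^8|j|^{-9}\le Cp^{-15}\log p$.
3. $\displaystyle\sum_jp^{-12}j_0^{10}|j|^{-6}\cdot(j_0p|j|)^{-11/4}=p^{-59/4}\sum_jj_0^{29/4}|j|^{-35/4}\le p^{-59/4}\sum_j|j|^{-3/2}$.
4. $\displaystyle\sum_jp^{-51/4}j_0^{10}|j|^{-27/4}\cdot j_0^{-2}(p|j|)^{-2}=p^{-59/4}\sum_jj_0^8|j|^{-35/4}\le Cp^{-59/4}p^{1/4}$.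

In 2 and 4 split at $|j|=p$, using $j_0\le|j|$ for $|j|\le p$ and $j_0\le p$ for $|j|>p$. In 2 this gives $\sum_{|j|\le p}|j|^{-1}+p^8\sum_{|j|>p}|j|^{-9}\le C\log p$; in 4 it gives $\sum_{|j|\le p}|j|^{-3/4}+p^8\sum_{|j|>p}|j|^{-35/4}\le Cp^{1/4}$. All four parts are at most $Cp^{-14}$. This is (19), so $\Lambda_p\le CA_pp^{-14}\le C^*D_0$. $\square$

The only part of order $p^{-14}$ is the first, and there the contribution of $j$ is bounded by a constant times $p^{-14}|j|^{-3}$. So the frequencies $N/m$ near $\pm1/p$ are not outweighed by the others, even though $\sigma(j/p)^{10}$ alone would favor $j$ near $p/2$.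

## 11. Comparing the three heights

Fix a prime $p\ge5$. By (17) and Proposition 10, by Proposition 8, and by (18), as $q\to\infty$ and uniformly in admissible $r,s$,
$$\limsup\frac{H(E_n)}{q^8r^2}\le4C^*D_0,\qquad\frac{H(O_n)}{q^8r^2}\to0,\qquad\liminf\frac{H(E_n')}{q^8r^2}\ge\frac p{2\pi}D_0,\qquad D_0>0.$$
Here $D_0$ depends only on $p$. So there is $q_0(p)\ge p$ such that, for all $q>q_0(p)$ and all $r,s$ as in $(*)$,
$$H(E_n')\ge\frac p{4\pi}D_0\,q^8r^2,\qquad\max\{H(E_n),H(O_n)\}\le(4C^*+1)\,D_0\,q^8r^2.$$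
Dividing, $H(E_n')\ge c\,p\max\{H(E_n),H(O_n)\}$ with $c=\dfrac1{4\pi(4C^*+1)}$, which is absolute. Since $E_n'$ divides $x^n-1$, we have $B(n)\ge H(E_n')$. This proves Theorem 1.

For $p>1/c$ the divisor $E_n'=\Phi_{pq}\Phi_{pr}\Phi_{ps}\Phi_{qr}\Phi_{qs}\Phi_{rs}\Phi_{pqrs}$ of $x^n-1$, $n=pqrs$, has height strictly larger than $H(E_n)$ and $H(O_n)$. So $B(n)$ equals neither, and the conjecture is false for these infinitely many $n$ with $t=4$. As $p\to\infty$, the ratio $B(n)/\max\{H(E_n),H(O_n)\}\ge c\,p$ is unbounded. $\blacksquare$
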